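# Under OCA, $\ell_\infty(\ell_\infty/c_0)$ does not embed into $\ell_\infty/c_0$

## 1. Packing copies of $\ell_\infty/c_0$ into $\ell_\infty/c_0$

Here $\ell_\infty$ is the Banach space of bounded real sequences and $c_0$ its subspace of null sequences. The norm of a class is $\|f+c_0\|=\limsup_i|f(i)|$: subtracting an element of $c_0$ does not change the $\limsup$, and truncating $f$ at the level $\limsup_i|f(i)|$ changes it only by an element of $c_0$.

Take two bounded sequences $f,g$ and interleave them: $h(2i)=f(i)$, $h(2i+1)=g(i)$. Then $h\in c_0$ exactly when $f,g\in c_0$, and $\limsup|h|=\max(\limsup|f|,\limsup|g|)$. So two copies of $\ell_\infty/c_0$, with the maximum norm, sit isometrically in one copy. The same works for any finite number of copies.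

Now try infinitely many. Put $\Omega=\omega\times\omega$, call $\{n\}\times\omega$ the $n$-th *column*, and think of a bounded $f:\Omega\to\mathbb R$ as a sequence of bounded sequences $f(n,\cdot)$. Let
$$Z=\{f\in\ell_\infty(\Omega):\ \lim_i f(n,i)=0\ \text{for every }n\}.$$
We only know each column modulo $c_0$, that is, we know $f$ modulo $Z$. Three attempts to pack the columns, using a bijection $\Omega\cong\omega$:

* *Interleave.* Send $f$ to its class modulo $c_0(\Omega)$. This is not well defined. Let $f(n,i)=1$ if $i\le n$ and $0$ otherwise. Every column of $f$ is finitely supported, so $f\in Z$, but $f$ takes the value $1$ infinitely often, so $f\notin c_0(\Omega)$.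
* *Interleave with weights.* Send $f$ to the class of $(n,i)\mapsto2^{-n}f(n,i)$ modulo $c_0(\Omega)$. If $f\in Z$, then $2^{-n}f(n,i)$ is in $c_0(\Omega)$, so this is well defined on classes modulo $Z$. It is bounded and linear. It is injective, because $2^{-n}f(n,i)\in c_0(\Omega)$ forces each column of $f$ into $c_0$. But the indicator of the $n$-th column, which has norm $1$ modulo $Z$, is sent to an element of norm $2^{-n}$. The map is not bounded below.
* *Restrict to columns whose norms tend to $0$.* Let $W=\{f\in\ell_\infty(\Omega):\lim_n\sup_i|f(n,i)|=0\}$. If $f\in W\cap Z$ and $\eta>0$, only finitely many columns reach the size $\eta$, each at finitely many points; so $W\cap Z=c_0(\Omega)$. The same count gives $\limsup_{\Omega}|f|=\sup_n\limsup_i|f(n,i)|$ for $f\in W$. Interleaving is therefore isometric on $W$ modulo $Z$. The obstruction comes from sequences of columns that do not become small.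

So finitely many columns fit isometrically, the columns tending to $0$ fit isometrically, and all bounded sequences of columns fit injectively. Can all bounded sequences of columns be packed isometrically, or at least by an operator that is bounded below?

## 2. The space $\ell_\infty(\ell_\infty/c_0)$, the cozero set $\mathbb N\times\mathbb N^*$, and OCA

For a Banach space $Y$, $\ell_\infty(Y)$ is the space of bounded sequences in $Y$ with the supremum norm. Our space is $\ell_\infty(\ell_\infty/c_0)$, and the columns describe it: let
$$\pi:\ell_\infty(\Omega)\to\ell_\infty(\ell_\infty/c_0),\qquad \pi(f)=\bigl(f(n,\cdot)+c_0\bigr)_n .$$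
This map is linear with kernel $Z$, and $\|\pi(f)\|=\sup_n\limsup_i|f(n,i)|\le\|f\|$. It is onto, because each class in $\ell_\infty/c_0$ has a representative whose supremum norm equals the norm of the class.

**Topological form.** Let $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$, the Stone space of $\wp(\mathbb N)/Fin$; then $\ell_\infty/c_0$ is isometric to $C(\mathbb N^*)$. Take pairwise disjoint nonempty clopen sets $U_n\subseteq\mathbb N^*$ and put $U=\bigcup_nU_n$, a non-compact cozero set. Each $U_n$ is homeomorphic to $\mathbb N^*$, so $U$ is $\mathbb N\times\mathbb N^*$ up to homeomorphism, and $C_b(U)=C(\beta U)$ is isometric to $\ell_\infty(\ell_\infty/c_0)$. The algebra $\mathrm{Clop}(U)$ of relatively clopen subsets of $U$ is isomorphic to $(\wp(\mathbb N)/Fin)^{\mathbb N}$, and its Stone space is $\beta U$.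

It is known that under the axiom OCA below, $\mathrm{Clop}(U)$ does not embed as a Boolean algebra into $\wp(\mathbb N)/Fin$. The paper of Christina Brech and Piotr Koszmider, "An isometrically universal Banach space induced by a non-universal Boolean algebra" (arXiv:1505.04776, 2015), states that it is unknown whether under OCA the Banach space $\ell_\infty(\ell_\infty/c_0)$ can be embedded into $\ell_\infty/c_0$; embeddings there are isometric and linear. A Boolean embedding would give, by Stone duality, a continuous surjection $\mathbb N^*\to\beta U$, and composition with it would embed $C(\beta U)$ isometrically into $C(\mathbb N^*)$. So an absence of Banach space embeddings is formally stronger than an absence of Boolean embeddings: a linear isometry need not respect products or intersections.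

**OCA.** For a set $X$ let $[X]^2$ be the set of its two-element subsets. Call $K_0\subseteq[X]^2$ open if $\{(s,t):\{s,t\}\in K_0\}$ is open in $X\times X$. OCA (the Open Coloring Axiom, in Todorcevic's version) says: if $X$ is a separable metrizable space and $[X]^2=K_0\cup K_1$ is a partition with $K_0$ open, then either there is an uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$, or $X=\bigcup_{m\in\omega}X_m$ with $[X_m]^2\subseteq K_1$ for all $m$.

If OCA is stated only for sets of reals, this version follows. A separable metrizable $X$ lies in a compact metrizable space, which is a continuous image of $2^\omega$. Choose one preimage of each point of $X$ and pull the coloring back along the resulting continuous bijection onto $X$; openness is preserved and homogeneous sets transfer back.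

*Example.* Let $S\subseteq\mathbb R$, let $\varphi:S\to\mathbb R$ be any function, and let $X\subseteq\mathbb R^2$ be its graph. Put a pair of points of the graph over $s\ne t$ into $K_0$ iff $(s-t)(\varphi(s)-\varphi(t))>0$. This is open. OCA says that either $\varphi$ is strictly increasing on an uncountable set, or $S$ is a countable union of sets on which $\varphi$ is nonincreasing. Note the trick: $\varphi$ is arbitrary, but once its values are made coordinates of the topology, conditions on them become open. We shall do the same.

**Large sets.** For infinite $S\subseteq\omega$ and infinite $e_n\subseteq\omega$ ($n\in S$) write $\langle S,\bar e\rangle=\bigcup_{n\in S}\{n\}\times e_n$. Such sets are called *large*. For example, $\{(n,i):n\text{ even},\ i\ge n\}$ is large; a single column is not, and neither is the graph of a function.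

**Theorem A (OCA).** Let $R:\ell_\infty(\ell_\infty/c_0)\to\ell_\infty/c_0$ be a bounded linear operator and $\varepsilon>0$. Then there is a large set $D$ with $\|R\pi(f)\|\le\varepsilon\|f\|$ for all $f\in\ell_\infty(\Omega)$ supported on $D$.

For the weighted operator of Section 1, one can take $D$ to be the union of all columns $n$ with $2^{-n}\le\varepsilon$.

**Corollary B (OCA).** $\ell_\infty(\ell_\infty/c_0)$ does not embed isometrically, nor even isomorphically, into $\ell_\infty/c_0$.

*Proof of B from A.* Suppose $\|Rx\|\ge\theta\|x\|$ for all $x$, with $\theta>0$. Apply A with $\varepsilon=\theta/2$ to get a large $D$. Every column with index in $S$ meets $D$ in an infinite set, so $\|\pi(1_D)\|=1$. Hence $\theta\le\|R\pi(1_D)\|\le\theta/2$, a contradiction. $\square$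

**Why an axiom is needed.** Under CH, $\beta U$ has weight $|\mathrm{Clop}(U)|=\mathfrak c=\omega_1$. By Parovičenko's theorem every compact Hausdorff space of weight $\le\omega_1$ is a continuous image of $\mathbb N^*$. So under CH the space $C(\beta U)=\ell_\infty(\ell_\infty/c_0)$ embeds isometrically into $C(\mathbb N^*)=\ell_\infty/c_0$. Also, Section 1 shows in ZFC that "bounded below" cannot be weakened to "injective" in Corollary B.

From here until the end of Section 9 we assume OCA, suppose that Theorem A fails for some $R,\varepsilon$, and work toward a contradiction.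

## 3. An operator that almost attains its norm on every large set

**Step: rescale.** The purpose is to replace $R$ by an operator $T$ of norm at most $1$ that has norm almost $1$ on every large set. For a large set $D$ let
$$\rho(D)=\sup\{\|R\pi(f)\|:\operatorname{supp}f\subseteq D,\ \|f\|\le1\}.$$
Since A fails, $\varepsilon<\rho(D)\le\|R\|$ for every large $D$. Let $\rho_0=\inf_D\rho(D)\ge\varepsilon>0$ and fix $\delta=1/1000$. Choose a large $D=\langle S,\bar e\rangle$ with $(1-\delta)\rho(D)<\rho_0$.

Let $\sigma:\omega\to S$ and $\tau_n:\omega\to e_{\sigma(n)}$ be bijections. Define $\Theta f$ by $(\Theta f)(\sigma(n),\tau_n(i))=f(n,i)$ and $\Theta f=0$ off $D$. The map $\Theta$ is linear and isometric and maps $Z$ into $Z$. It maps the functions supported on a large set $\langle S',\bar e'\rangle$ onto the functions supported on $\bigcup_{n\in S'}\{\sigma(n)\}\times\tau_n[e'_n]$, a large subset of $D$. Put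
$$T=\rho(D)^{-1}R\pi\Theta:\ell_\infty(\Omega)\to\ell_\infty/c_0 .$$
By the definition of $\rho(D)$, and because $\pi$ kills $Z$,
$$\|Tf\|\le\|f\|\ \text{ for all }f,\tag{1}$$
$$Tf=0\ \text{ for }f\in Z,\ \text{in particular if }\operatorname{supp}f\text{ is finite in each column}.\tag{2}$$
If $E$ is large and $D'\subseteq D$ is the large set corresponding to it under $\Theta$, then $\rho(D')\ge\rho_0>(1-\delta)\rho(D)$. So $E$ supports some $f$ with $\|f\|\le1$ and $\|Tf\|>1-\delta$.

**Step: finitely many values.** We want functions that live in a compact space with finite alphabet. Let $V=\delta\mathbb Z\cap[-1,1]$, a finite set containing $0$ and $1$. Rounding the values of $f$ toward $0$ into $V$ keeps the support within $E$, keeps $\|f\|\le1$, and changes $f$ by at most $\delta$ in norm. Hence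
$$\text{every large set supports a }V\text{-valued }f\text{ with }\|Tf\|>1-2\delta.\tag{3}$$

**Step: lifts.** We want honest sequences in place of classes. For each $f\in\ell_\infty(\Omega)$ fix a representative $L(f)\in\ell_\infty$ of $Tf$ with $\|L(f)\|_\infty\le\|f\|$: truncate any representative at level $\|f\|$, which changes it only by an element of $c_0$ since $\|Tf\|\le\|f\|$. Then $\limsup_k|L(f)(k)|=\|Tf\|$, $L$ is linear modulo $c_0$ (that is, $L(\alpha f+\beta g)-\alpha L(f)-\beta L(g)\in c_0$), and $L(f)\in c_0$ for $f\in Z$. Nothing else is known about $L$.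

**Lemma 1.** (a) If $f,g$ have disjoint supports and norms $\le1$, then $\limsup_k\bigl(|L(f)(k)|+|L(g)(k)|\bigr)\le1$.

(b) Let $y,g$ have disjoint supports and norms $\le1$, and let $h-h'=g$. Then there is $k_0$ such that for all $k\ge k_0$: $|L(y)(k)|>1-5\delta$ implies $|L(h)(k)-L(h')(k)|<6\delta$.

*Proof.* (a) For reals, $|\alpha|+|\beta|=\max|\alpha\pm\beta|$. The sequence $L(f)\pm L(g)$ represents $T(f\pm g)$, and $\|f\pm g\|\le1$ because the supports are disjoint. So each of the two sequences has $\limsup$ of absolute values at most $1$.

(b) By (a), for large $k$ we have $|L(y)(k)|+|L(g)(k)|<1+\delta/2$. So $|L(y)(k)|>1-5\delta$ gives $|L(g)(k)|<5\delta+\delta/2$. Also $|L(h)(k)-L(h')(k)-L(g)(k)|\le\delta/2$ for large $k$, by linearity modulo $c_0$. $\square$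

Part (b) is how we shall localize. At a coordinate $k$ where a function $y$ nearly exhausts the norm, changing a function *off* the support of $y$ by at most $1$ has almost no effect on the value of its lift at $k$.

## 4. What continuity of the lift would give, and why there is none to use

A sensible first attempt is to hope that $L(f)(k)$ depends on $f$ continuously, that is, up to a small error on finitely many values of $f$. That would finish the proof at once. The argument below is not used later, but it is the skeleton of the real one.

**Lemma 2.** It is impossible that for every $k$ the function $f\mapsto L(f)(k)$ is continuous on $V^\Omega$ with the product topology ($V$ discrete).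

*Proof.* Partition $\omega=\bigsqcup_jS_j$ into infinitely many infinite sets. By (3) choose a $V$-valued $y_j$ supported on $S_j\times\omega$ with $\|Ty_j\|>1-2\delta$. We build finite sets $P_0\subseteq P_1\subseteq\cdots$ with union $\Omega$ and increasing $s_i,s_i':P_i\to V$, starting from $P_0=\emptyset$.

At step $i$ let $\bar u$ be $s_i$ on $P_i$ and $y_i$ off $P_i$, and let $\bar u'$ be $s'_i$ on $P_i$ and $0$ off $P_i$. Then $\bar u-\bar u'-y_i$ is finitely supported, so $L(\bar u)-L(\bar u')-L(y_i)\in c_0$ and there is $k_i\ge i$ with $|L(\bar u)(k_i)-L(\bar u')(k_i)|>1-3\delta$. By continuity there is a finite $P_{i+1}\supseteq P_i$, containing the $i$-th point of $\Omega$ in a fixed enumeration, such that every $v\in V^\Omega$ agreeing with $\bar u$ on $P_{i+1}$ satisfies $|L(v)(k_i)-L(\bar u)(k_i)|<\delta$, and similarly for $\bar u'$. Let $s_{i+1}=\bar u|P_{i+1}$ and $s'_{i+1}=\bar u'|P_{i+1}$.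

Let $u=\bigcup_is_i$ and $u'=\bigcup_is'_i$. Then $|L(u)(k_i)-L(u')(k_i)|>1-5\delta$ for all $i$, and $k_i\ge i$. But $u$ and $u'$ differ only on $\bigcup_i(P_{i+1}\setminus P_i)\cap(S_i\times\omega)$, which is finite in each column. By (2), $L(u)-L(u')\in c_0$, a contradiction. $\square$

The attempt stops because an operator killing $Z$ may have no continuous lift whatsoever. Let $\mathcal V$ be a nonprincipal ultrafilter on $\omega$ and let $T_{\mathcal V}f$ be the class of the constant sequence with value $\lim_{\mathcal V}f(0,\cdot)$. This operator has norm $1$ and kills $Z$. If it had lifts $L$ with every $f\mapsto L(f)(k)$ continuous on $V^\Omega$, then, restricting to $\{0,1\}$-valued functions supported on column $0$, the function $e\mapsto\lim_{\mathcal V}e$ on $2^\omega$ would be a pointwise limit of continuous functions, hence would have a point of continuity by Baire's theorem. It has none: every finite piece of a $0$-$1$ sequence extends to a sequence that is eventually $1$, with limit $1$, and to one that is eventually $0$, with limit $0$.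

Of course $T_{\mathcal V}$ does not satisfy (3). So we must use (3) together with OCA to obtain a weak substitute for continuity, valid only up to an error, only at certain coordinates $k$, and only for certain functions. The rest of the proof produces such a substitute and then runs the construction of Lemma 2 with it.

## 5. Coloring partial functions on the branches of $2^{<\omega}$

**Step: an almost disjoint family of large sets.** OCA needs uncountably many objects that interact only finitely. Identify the second coordinate $\omega$ with $2^{<\omega}$ by a bijection, so $\Omega=\omega\times2^{<\omega}$; columns, $Z$ and large sets keep their meaning. For $x\in2^\omega$ put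
$$a_x=\{(n,x|d):n\le d<\omega\}.$$
For $x\ne x'$ let $\Delta(x,x')=\min\{d:x(d)\ne x'(d)\}$. Since $x|d=x'|d$ iff $d\le\Delta(x,x')$,
$$a_x\cap a_{x'}=\{(n,x|d):n\le d\le\Delta(x,x')\},\tag{4}$$
a finite set. For example, if $x=000\dots$ and $x'=001\dots$, then $\Delta=2$ and the intersection is $\{(0,\emptyset),(0,0),(0,00),(1,0),(1,00),(2,00)\}$. The restriction $n\le d$ is what makes the intersection finite across all columns and not merely in each column.

Partition $\omega=\bigsqcup_jS_j$ into infinitely many infinite sets and let $E_{x,j}=a_x\cap(S_j\times2^{<\omega})$. This set is large: it meets column $n\in S_j$ in $\{x|d:d\ge n\}$. Also $a_x=\bigsqcup_jE_{x,j}$. By (3) choose a $V$-valued $y_{x,j}$ supported on $E_{x,j}$ with $\|Ty_{x,j}\|>1-2\delta$. Let $y_x=\sum_jy_{x,j}$ (pointwise) and $g_x=L(y_x)$. So $y_x$ is $V$-valued and supported on $a_x$.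

**Step: why the coloring needs a gate.** For $x$ and a $V$-valued $b$ supported on $a_x$, we want to say that two pairs $(x,b)$, $(x',b')$ with compatible $b,b'$ conflict if $L(b)(k)$ and $L(b')(k)$ are far apart for some $k$. To exclude an uncountable conflicting family, one glues its $b$'s to a single function $c$ and compares each $L(b)$ with $L(c)$. For a Boolean homomorphism $\Phi$ this works because $b=c\cap a_x$ gives $\Phi(b)=\Phi(c)\cap\Phi(a_x)$. For operators it fails: $L(c)-L(b)$ equals $L(c1_{\Omega\setminus a_x})$ modulo $c_0$, and this need not be small. With $T_{\mathcal V}$ from Section 4 (column $0$ now indexed by $2^{<\omega}$), take $c$ the indicator of column $0$ and $b=c1_{a_x}$. The sets $\{x|d:d<\omega\}$ are almost disjoint, so at most one of them belongs to $\mathcal V$, and for every other $x$ the difference of the lifts tends to $1$.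

Lemma 1(b) is the way around: the difference *is* small at those $k$ where $|g_x(k)|>1-5\delta$, because $y_x$ lives on $a_x$ and nearly exhausts the norm there. So we count a conflict only at such $k$.

**Step: the coloring.** Let
$$X=\{(x,b):x\in2^\omega,\ b\in V^\Omega,\ \operatorname{supp}b\subseteq a_x\},$$
with the separable metrizable topology induced by the injection $(x,b)\mapsto(x,b,g_x,L(b))$ into $2^\omega\times V^\Omega\times[-1,1]^\omega\times[-1,1]^\omega$. Put $\{(x,b),(x',b')\}\in K_0$ iff

* (i) $x\ne x'$;
* (ii) $b=b'$ on $a_x\cap a_{x'}$;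
* (iii) there is $k$ with $|g_x(k)|>1-5\delta$, $|g_{x'}(k)|>1-5\delta$ and $|L(b)(k)-L(b')(k)|>12\delta$.

$K_0$ is open. Indeed, (i) is an open condition. If $\Delta(x,x')=N$, then fixing $x|(N+1)$ and $x'|(N+1)$ fixes the finite set $a_x\cap a_{x'}$ by (4), so (ii) then depends on finitely many discrete coordinates. For a fixed $k$ the inequalities in (iii) are open conditions on coordinates of the topology.

**Claim 3.** There is no uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$.

*Proof.* The plan is to glue and compare. Suppose $Y$ is such a set. By (i), $Y=\{(x,b_x):x\in P\}$ with $P\subseteq2^\omega$ uncountable. By (ii) there is a well-defined $c\in V^\Omega$ with $c=b_x$ on $a_x$ for every $x\in P$ and $c=0$ elsewhere. Then $c-b_x=c1_{\Omega\setminus a_x}$ has norm $\le1$ and support disjoint from that of $y_x$. By Lemma 1(b), with $y=y_x$, $h=c$, $h'=b_x$, there is $k_x$ such that for $k\ge k_x$, $|g_x(k)|>1-5\delta$ implies $|L(c)(k)-L(b_x)(k)|<6\delta$.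

Choose $k_0$ with $k_x=k_0$ for uncountably many $x$. Since $[-1,1]^{k_0}$ is totally bounded, among these there are $x\ne x'$ with $|L(b_x)(k)-L(b_{x'})(k)|<12\delta$ for all $k<k_0$. No $k<k_0$ witnesses (iii) for this pair. No $k\ge k_0$ does either, since there the first two inequalities of (iii) force $|L(b_x)(k)-L(b_{x'})(k)|<6\delta+6\delta$. So the pair is not in $K_0$, a contradiction. $\square$

**Step: apply OCA and fix one branch.** By OCA, $X=\bigcup_mX_m$ with $[X_m]^2\cap K_0=\emptyset$ for all $m$. Let $D_m$ be a countable dense subset of $X_m$. Fix $z\in2^\omega$ which is not the first coordinate of any element of $\bigcup_mD_m$. From now on we live on the branch $z$. Write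
$$a=a_z,\quad E_j=E_{z,j},\quad y_j=y_{z,j},\quad y=y_z,\quad a_N=\{(n,z|d):n\le d\le N\},$$
$$M=\{k:|L(y)(k)|>1-5\delta\},\qquad B_m=\{b\in V^a:(z,b)\in X_m\}.$$
Here $V^a$ is identified with $\{b\in V^\Omega:\operatorname{supp}b\subseteq a\}$; functions on subsets of $a$ are extended by $0$ when $L$ is applied to them. Since $(z,b)\in X$ for every $b\in V^a$, we have $V^a=\bigcup_mB_m$. No $B_m$ is known to be definable or closed in any sense.

## 6. Finite conditions that decide a value

**Conditions.** For $A\subseteq a$, a *condition on $A$* is a finite partial function $p:A\to V$, and $[p]=\{v\in V^A:p\subseteq v\}$. These sets are clopen and form a base of the compact metrizable space $V^A$, and $[p']\subseteq[p]$ iff $p'\supseteq p$. For a set $A'$, $p|A'$ is the restriction of $p$ to $A'\cap\operatorname{dom}p$. For example, if $e,e'\in A$ are distinct and $p=\{(e,\delta),(e',0)\}$, then $[p]$ consists of all $v$ with $v(e)=\delta$ and $v(e')=0$.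

**Deciding.** A condition $p$ on $a$ *$m$-decides $k\in M$ as $r\in\mathbb R$* if $|L(b)(k)-r|\le12\delta$ for all $b\in B_m$ with $b\supseteq p$. This is continuity of $L(\cdot)(k)$ up to an error, but only along $B_m$. For instance, if no element of $B_m$ extends $p$, then $p$ vacuously $m$-decides every $k\in M$ as every $r$.

**Claim 4.** For every $m$, every $k\in M$ and every condition $p$ on $a$, some condition $p'\supseteq p$ $m$-decides $k$. Hence $\mathcal U_{m,k}=\bigcup\{[p']:p'\ m\text{-decides }k\}$ is dense open in $V^a$.

*Proof.* The idea is to use a point of the countable set $D_m$ on a nearby branch as a reference. If no $b\in B_m$ extends $p$, take $p'=p$. Otherwise let $b_0\in B_m$ extend $p$ and let $\operatorname{dom}p\subseteq a_{N_0}$. Since $k\in M$, $|g_z(k)|>1-5\delta$. The conditions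
$$x'|(N_0+1)=z|(N_0+1),\qquad b'=b_0\text{ on }a_{N_0},\qquad|g_{x'}(k)|>1-5\delta$$
define a neighborhood of $(z,b_0)\in X_m$, so by density some $(x',b')\in D_m$ satisfies them. By the choice of $z$, $x'\ne z$. Let $N=\Delta(z,x')>N_0$. By (4), $a\cap a_{x'}=a_N$. Put $p'=b'|a_N$. It extends $p$, since $b'=b_0$ on $a_{N_0}\supseteq\operatorname{dom}p$ and $b_0\supseteq p$.

Let $b\in B_m$ extend $p'$. Then $(z,b)$ and $(x',b')$ are distinct elements of $X_m$, so the pair is not in $K_0$. It satisfies (i), and it satisfies (ii) because $b=b'$ on $a_N$. So (iii) fails at $k$; as both gate inequalities hold at $k$, we get $|L(b)(k)-L(b')(k)|\le12\delta$. Thus $p'$ $m$-decides $k$ as $L(b')(k)$. $\square$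

## 7. Choosing one piece $B_m$ by category

Claim 4 would be of no use for a piece $B_m$ that is, say, empty. We need one $m$ for which $B_m$ is plentiful, and we need it in a form that leaves room to perturb. So we cut $a$ into infinitely many blocks $a^m$ and look for an $m$ such that, after the blocks before $m$ are fixed and with the block $a^m$ generic, the set $B_m$ is everywhere nonmeager in the blocks after $m$. If no $m$ worked, we would escape from $B_0,B_1,\dots$ one after another and find a point of $V^a$ in none of them.

Partition $\omega=\bigsqcup_mJ_m$ into infinitely many infinite sets and let $a^m=\bigcup_{j\in J_m}E_j$, so $a=\bigsqcup_ma^m$. Write $a^{<m},a^{\ge m},a^{>m}$ for the corresponding unions. Put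
$$y^{(m)}=y1_{a^m},\qquad M^m=\{k\in M:|L(y^{(m)})(k)|>1-5\delta\}.$$

**Lemma 5.** For every $m$ and $j\in J_m$, the set $\{k:|L(y_j)(k)|>1-2\delta\}$ is infinite, and all but finitely many of its elements lie in $M^m$. In particular $M\ne\emptyset$.

*Proof.* It is infinite since $\limsup_k|L(y_j)(k)|=\|Ty_j\|>1-2\delta$. The functions $y^{(m)}-y_j$ and $y-y_j$ have norm $\le1$ and supports disjoint from that of $y_j$. By Lemma 1(a), for all large $k$ in the set, $|L(y^{(m)}-y_j)(k)|<2\delta+\delta/4$ and $|L(y-y_j)(k)|<2\delta+\delta/4$. By linearity modulo $c_0$, for all large $k$ in the set, $|L(y^{(m)})(k)|$ and $|L(y)(k)|$ exceed $1-2\delta-(2\delta+\delta/4)-\delta/4>1-5\delta$. $\square$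

**Category facts.** Recall the Baire category theorem for the compact metrizable spaces $V^A$. For $w\in V^A$ and $W\subseteq V^{A\sqcup A'}$ put $W(w)=\{c\in V^{A'}:w\cup c\in W\}$. The Kuratowski–Ulam theorem, in the case we need, says: if $W\subseteq V^A\times V^{A'}$ is dense open, then $\{u\in V^A:W(u)\text{ is dense}\}$ is comeager. Indeed this set is the intersection, over the countably many conditions $t$ on $A'$, of the sets $\{u:W(u)\cap[t]\ne\emptyset\}$, and each of these is the projection of $W\cap(V^A\times[t])$, which is open, and dense because $W$ is dense. Each $W(u)$ is open.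

**Lemma 6.** There are $m$, $w\in V^{a^{<m}}$, conditions $p$ on $a^m$ and $q$ on $a^{>m}$, and a dense $G_\delta$ subset $C$ of $[p]$ such that for every $u\in C$:

* (α) $\mathcal U_{m',k}(w\cup u)$ is dense open in $V^{a^{>m}}$ for all $m'\in\omega$, $k\in M$;
* (β) $B_m(w\cup u)$ has nonmeager intersection with every nonempty open subset of $[q]$.

*Proof.* Suppose not. Enumerate all the sets $\mathcal U_{m',k}$ ($m'\in\omega$, $k\in M$) as $(W^i_0)_{i\in\omega}$. Let $q_0=\emptyset$. We construct $u_m\in V^{a^m}$, conditions $q_m$ on $a^{\ge m}$, and dense open $W^i_m\subseteq V^{a^{\ge m}}$ such that for all $m,i$: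
$$q_m|a^m\subseteq u_m\quad\text{and}\quad q_m|a^{>m}\subseteq q_{m+1};\tag{5}$$
$$W^i_{m+1}\subseteq W^i_m(u_m);\tag{6}$$
$$[q_{m+1}]\subseteq\bigcap_{i\le m}W^i_{m+1};\tag{7}$$
$$\text{if }c\in[q_{m+1}]\cap\bigcap_iW^i_{m+1},\text{ then }u_0\cup\dots\cup u_m\cup c\notin B_m.\tag{8}$$

**Step: stage $m$ of the construction.** The aim is to leave $B_m$. Let $w=u_0\cup\dots\cup u_{m-1}$, $p=q_m|a^m$, $q=q_m|a^{>m}$. By Kuratowski–Ulam, applied to the dense open sets $W^i_m\subseteq V^{a^m}\times V^{a^{>m}}$, the set $Q$ of $u\in[p]$ with all $W^i_m(u)$ dense is comeager in $[p]$. Iterating (6) gives $W^i_m\subseteq W^i_0(w)$, so $W^i_m(u)\subseteq W^i_0(w\cup u)$, and every $u\in Q$ satisfies (α).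

If (β) held for all $u\in Q$ outside a meager set, then the set of $u\in[p]$ satisfying (α) and (β) would be comeager in $[p]$ and would contain a dense $G_\delta$ subset $C$ of $[p]$, contrary to the supposition. So there is $u_m\in Q$ for which (β) fails. Thus there is a condition $q'\supseteq q$ on $a^{>m}$ such that $[q']\cap B_m(w\cup u_m)$ is meager, hence contained in $\bigcup_iF_i$ with $F_i$ closed nowhere dense. Let $W^i_{m+1}=W^i_m(u_m)\setminus F_i$, which is dense open since $u_m\in Q$. A finite intersection of dense open sets is dense open, so we may choose $q_{m+1}\supseteq q'$ with $[q_{m+1}]\subseteq\bigcap_{i\le m}W^i_{m+1}$. Then (5), (6), (7) hold. For (8): such a $c$ lies in $[q']$ and in no $F_i$, so $c\notin B_m(w\cup u_m)$.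

**Step: the point outside every $B_m$.** Let $b=\bigcup_mu_m\in V^a$ and $c_m=b|a^{>m}$. Iterating (5), $q_{m+1}\subseteq\bigcup_{l>m}u_l=c_m$, that is, $c_m\in[q_{m+1}]$ for every $m$. We claim $c_m\in W^i_{m+1}$ for all $m,i$. Take $l\ge\max(m,i)$. Then $c_l\in[q_{l+1}]\subseteq W^i_{l+1}$ by (7). By (6), $c_{l'}\in W^i_{l'+1}$ implies $c_{l'-1}=u_{l'}\cup c_{l'}\in W^i_{l'}$ for every $l'\ge1$. Iterating down from $l$ gives $c_m\in W^i_{m+1}$. Now (8) gives $b=u_0\cup\dots\cup u_m\cup c_m\notin B_m$, for every $m$. This contradicts $V^a=\bigcup_mB_m$. $\square$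

**From now on fix $m,w,p,q,C$ as in Lemma 6.** For conditions $s$ on $a^m$ and $t$ on $a^{>m}$, say that $(s,t)$ *decides $k\in M$ as $r$* if $|L(b)(k)-r|\le12\delta$ for all $b\in B_m$ with $b\supseteq w\cup s\cup t$. Enlarging $s,t$ preserves this. Moreover,
$$\text{if }w\cup u\cup c\in\mathcal U_{m,k},\text{ then some finite }s\subseteq u,\ t\subseteq c\text{ are such that }(s,t)\text{ decides }k.\tag{9}$$
Indeed, take $p'\subseteq w\cup u\cup c$ which $m$-decides $k$, and let $s=p'|a^m$, $t=p'|a^{>m}$; any $b\supseteq w\cup s\cup t$ extends $p'$.

## 8. Decided values, and pairs in $C$ with far apart lifts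

In Lemma 2 we used two things: a finite piece of $u$ controls $L(u)(k)$, and any finite situation can be extended to two functions whose lifts are far apart at a large coordinate. Here are the substitutes.

The first problem is that the decided value concerns $L(b)(k)$ for certain $b\in B_m$ extending $w\cup u$, while we want to speak about $L(u)(k)$. Lemma 1(b), with the gate $M^m$, bridges the two, except that its threshold $k_0$ depends on $b$. Nonmeagerness makes the threshold uniform on a dense set.

**Lemma 7.** Let $u\in C$ and let $t_0\supseteq q$ be a condition on $a^{>m}$. There are a condition $t_1\supseteq t_0$ on $a^{>m}$ and $l\in\omega$ such that: if $k\in M^m$, $k\ge l$, $s\subseteq u$ is finite, $t\supseteq t_1$ is a condition on $a^{>m}$, and $(s,t)$ decides $k$ as $r$, then $|r-L(u)(k)|\le18\delta$.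

*Proof.* For $c\in V^{a^{>m}}$ let $b=w\cup u\cup c$. Then $b-u=b1_{a\setminus a^m}$ has norm $\le1$ and support disjoint from that of $y^{(m)}$. By Lemma 1(b) there is $l(c)$ such that $|L(b)(k)-L(u)(k)|<6\delta$ for all $k\in M^m$ with $k\ge l(c)$.

By (β), $[t_0]\cap B_m(w\cup u)$ is nonmeager. It is the union over $l$ of the sets $\{c\in[t_0]\cap B_m(w\cup u):l(c)\le l\}$, so for some $l$ this set, call it $\Gamma$, is nonmeager, hence dense in some nonempty basic open set $[t_1]$. As $\Gamma\subseteq[t_0]$ and $[t_0]$ is closed, $[t_1]\subseteq[t_0]$, that is, $t_1\supseteq t_0$.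

Given $k,s,t,r$ as stated, $[t]$ is a nonempty open subset of $[t_1]$, so we can pick $c\in\Gamma\cap[t]$. Then $b=w\cup u\cup c\in B_m$ extends $w\cup s\cup t$, so $|L(b)(k)-r|\le12\delta$, while $|L(b)(k)-L(u)(k)|<6\delta$ because $k\ge l\ge l(c)$. $\square$

The second problem is that Lemma 7 is available only for $u\in C$. The pair used in Lemma 2, namely $y_j$ and $0$ off a finite set, has no reason to lie in $C$. A comeager set can be entered by copying prescribed finite blocks infinitely often. But if the blocks are common to both functions, then the difference of the functions vanishes on the blocks, and perhaps $T$ lives there. So we use two disjoint families of blocks: one pair has the difference $y_j$ off the first family, the other has the difference $y_j$ on the first family. The differences add up to $y_j$, so one of the pairs retains at least about half of the norm.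

**Lemma 8.** Let $P\subseteq a^m$ be finite, let $s,s':P\to V$ both extend $p$, and let $j\in J_m$. There are $\bar u,\bar u'\in C$ with $\bar u\supseteq s$, $\bar u'\supseteq s'$, $\bar u=\bar u'$ on $a^m\setminus(P\cup E_j)$, and $|L(\bar u)(k)-L(\bar u')(k)|>\frac12-3\delta$ for infinitely many $k\in M^m$.

*Proof.* **Step: free the coordinates outside $P$.** Let $A=a^m\setminus P$. Since $C$ is comeager in $[p]$, it is comeager in the open subsets $[s]$ and $[s']$ of $[p]$. These are homeomorphic to $V^A$ via $v\mapsto s\cup v$ and $v\mapsto s'\cup v$. So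
$$C_1=\{v\in V^A:s\cup v\in C,\ s'\cup v\in C\}$$
is comeager in $V^A$.

**Step: blocks that force membership in $C_1$.** We claim that there are pairwise disjoint finite $I_l\subseteq A$ and $\xi_l\in V^{I_l}$ ($l\in\omega$) such that every $v\in V^A$ with $v|I_l=\xi_l$ for infinitely many $l$ is in $C_1$. Let $H_0\supseteq H_1\supseteq\cdots$ be dense open in $V^A$ with $\bigcap_lH_l\subseteq C_1$. Given $I_i$ for $i<l$, let $F=\bigcup_{i<l}I_i$. There are only finitely many $\sigma\in V^F$. Run through them one after another, keeping a condition $\eta$ on $A\setminus F$; when $\sigma$ is treated, use that $H_l$ is dense open to enlarge $\eta$ so that $[\sigma\cup\eta]\subseteq H_l$. At the end let $\xi_l=\eta$ and $I_l=\operatorname{dom}\eta$. Then $[\sigma\cup\xi_l]\subseteq H_l$ for all $\sigma\in V^F$. So $v|I_l=\xi_l$ implies $v\in H_l$. If this happens for infinitely many $l$, then $v\in\bigcap_lH_l$, as the $H_l$ decrease.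

**Step: two pairs.** Let $O=\bigcup_{l\text{ odd}}I_l$, $O'=\bigcup_{l\text{ even}}I_l$ and $\xi=\bigcup_l\xi_l$. Note that $O\cap O'=\emptyset$ and $O,O'\subseteq A$. Define elements of $V^A$, with value $0$ where nothing is specified:

* $v^0=\xi$ on $O$ and $v^0=y_j$ on $(E_j\setminus P)\setminus O$; $v^1=\xi$ on $O$;
* $\tilde v^0=\xi$ on $O'$ and $\tilde v^0=y_j$ on $E_j\cap O$; $\tilde v^1=\xi$ on $O'$.

All four are in $C_1$, by the previous step. We have $v^0-v^1=y_j1_{(E_j\setminus P)\setminus O}$ and $\tilde v^0-\tilde v^1=y_j1_{E_j\cap O}$. Their sum is $y_j1_{E_j\setminus P}$, which differs from $y_j$ by a finitely supported function, which $T$ kills. Hence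
$$L(v^0-v^1)+L(\tilde v^0-\tilde v^1)-L(y_j)\in c_0.\tag{10}$$

**Step: one pair is good.** By Lemma 5 there are infinitely many $k\in M^m$ with $|L(y_j)(k)|>1-2\delta$. By (10), for all large such $k$, $|L(v^0-v^1)(k)|+|L(\tilde v^0-\tilde v^1)(k)|>1-3\delta$, so one of the two terms exceeds $\frac12-2\delta$. Hence for one of the two pairs, call it $(v,v')$, we have $|L(v-v')(k)|>\frac12-2\delta$ for infinitely many $k\in M^m$.

Let $\bar u=s\cup v$ and $\bar u'=s'\cup v'$. Both are in $C$. Since $\bar u-\bar u'-(v-v')$ is supported on the finite set $P$, $L(\bar u)-L(\bar u')-L(v-v')\in c_0$, which gives the required inequality for infinitely many $k\in M^m$. Both pairs agree off $E_j$, so $\bar u=\bar u'$ on $a^m\setminus(P\cup E_j)$. $\square$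

## 9. Two functions that differ by an element of $Z$ and have far apart lifts

We now run the construction of Lemma 2 inside $C$. The extra task is bookkeeping for the block $a^{>m}$: decisions are made by pairs $(s,t)$, and at the end we can evaluate them only if $t$ extends conditions that Lemma 7 supplies for the *limit* functions, which we do not know in advance. So we prepare for every condition $t$ on $a^{>m}$ infinitely often.

**Step: setup.** Let $C=\bigcap_iG_i$ with $G_i$ open in $[p]$. Enumerate $J_m=\{j_0,j_1,\dots\}$ without repetition. Let $(t_i)_{i\in\omega}$ list all conditions on $a^{>m}$ extending $q$, each infinitely often. We build finite $P_0\subseteq P_1\subseteq\cdots$ with $\bigcup_iP_i=a^m$, and functions $s_i,s_i':P_i\to V$ increasing in $i$, with $P_0=\operatorname{dom}p$ and $s_0=s_0'=p$, such that for each $i$: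

* (a) $s_{i+1}=s'_{i+1}$ on $(P_{i+1}\setminus P_i)\setminus E_{j_i}$;
* (b) $[s_{i+1}],[s'_{i+1}]\subseteq G_i$;
* (c) there are $k_i\in M^m$ with $k_i\ge i$, a condition $t_i^+\supseteq t_i$ on $a^{>m}$, and reals $r_i,r'_i$ such that $(s_{i+1},t_i^+)$ decides $k_i$ as $r_i$, $(s'_{i+1},t_i^+)$ decides $k_i$ as $r'_i$, and $|r_i-r'_i|>\frac14$.

**Step $i$ of the construction.** Take $\bar u,\bar u'$ from Lemma 8 for $P_i,s_i,s'_i,j_i$. Apply Lemma 7 to $\bar u,t_i$ to get $t^1,l^1$, and then to $\bar u',t^1$ to get $t^2,l^2$. Choose $k_i\in M^m$, $k_i\ge\max(i,l^1,l^2)$, with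
$$|L(\bar u)(k_i)-L(\bar u')(k_i)|>\tfrac12-3\delta.$$
By (α) for $\bar u$ and for $\bar u'$, two dense open sets meet inside $[t^2]$: there is $c\in[t^2]$ with $w\cup\bar u\cup c$ and $w\cup\bar u'\cup c$ both in $\mathcal U_{m,k_i}$. By (9), applied twice, and since enlarging conditions preserves decisions, there are finite $s_{i+1}\subseteq\bar u$, $s'_{i+1}\subseteq\bar u'$ and $t_i^+\subseteq c$ such that $(s_{i+1},t_i^+)$ and $(s'_{i+1},t_i^+)$ decide $k_i$ as some $r_i$ and $r'_i$ respectively.

We may enlarge them, inside $\bar u,\bar u',c$, so that $t_i^+\supseteq t^2$; so that $s_{i+1},s'_{i+1}$ have a common finite domain $P_{i+1}\supseteq P_i$ containing the $i$-th point of $a^m$ in a fixed enumeration; and so that (b) holds, which is possible as $\bar u,\bar u'\in C\subseteq G_i$ and $G_i$ is open. Then $s_{i+1}\supseteq s_i$ and $s'_{i+1}\supseteq s'_i$, and (a) holds since $\bar u=\bar u'$ on $a^m\setminus(P_i\cup E_{j_i})$. Since $t_i^+\supseteq t^2\supseteq t^1\supseteq t_i$, Lemma 7 gives $|r_i-L(\bar u)(k_i)|\le18\delta$ and $|r'_i-L(\bar u')(k_i)|\le18\delta$. Hence $|r_i-r'_i|>\frac12-39\delta>\frac14$,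 and (c) holds.

**Step: the limit functions have the same image.** Let $u=\bigcup_is_i$ and $u'=\bigcup_is'_i$. By (b), $u,u'\in C$. By (a) and $s_0=s'_0$,
$$\operatorname{supp}(u-u')\subseteq\bigcup_i\bigl((P_{i+1}\setminus P_i)\cap E_{j_i}\bigr).$$
As the $j_i$ are distinct, this is finite in each $E_j$. The $n$-th column of $\Omega$ meets only one $E_j$, the one with $n\in S_j$. So $\operatorname{supp}(u-u')$ is finite in each column, and $u-u'\in Z$. By (2), $Tu=Tu'$, that is, $L(u)-L(u')\in c_0$.

**Step: the decided values say otherwise.** Apply Lemma 7 to $u,q$ to get $t^1,l^1$, and then to $u',t^1$ to get $t^2,l^2$. Let $l^3$ be such that $|L(u)(k)-L(u')(k)|<\delta$ for $k\ge l^3$. The condition $t^2$ extends $q$, so it occurs infinitely often in the list; choose $i\ge\max(l^1,l^2,l^3)$ with $t_i=t^2$. Then $t_i^+\supseteq t_i=t^2\supseteq t^1$, $k_i\in M^m$, $k_i\ge i$, $s_{i+1}\subseteq u$ and $s'_{i+1}\subseteq u'$. Lemma 7 gives $|r_i-L(u)(k_i)|\le18\delta$ and $|r'_i-L(u')(k_i)|\le18\delta$. Hence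
$$|r_i-r'_i|\le18\delta+\delta+18\delta=37\delta<\tfrac14,$$
which contradicts (c). Theorem A is proved, and with it Corollary B: alternative "OCA implies that $\ell_\infty(\ell_\infty/c_0)$ does not isometrically embed into $\ell_\infty/c_0$" is the true one, and it remains true with "isometrically" replaced by "isomorphically". $\blacksquare$

## 10. Consequences for $\ell_\infty(Y)$ and for $\mathrm{Clop}(U)$

All three statements assume OCA.

First, if a Banach space $Y$ contains an isomorphic copy of $\ell_\infty/c_0$, then $\ell_\infty(Y)$ does not embed isomorphically into $\ell_\infty/c_0$. Indeed, applying the embedding of $\ell_\infty/c_0$ into $Y$ coordinate by coordinate shows that $\ell_\infty(Y)$ contains an isomorphic copy of $\ell_\infty(\ell_\infty/c_0)$, and Corollary B applies.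

Second, $\ell_\infty/c_0$ is not isomorphic to $\ell_\infty(Y)$ for any Banach space $Y$. Otherwise, since a bounded sequence of bounded sequences can be rearranged into one bounded sequence,
$$\ell_\infty(\ell_\infty/c_0)\cong\ell_\infty(\ell_\infty(Y))\cong\ell_\infty(Y)\cong\ell_\infty/c_0,$$
contradicting Corollary B.

Third, the Boolean statement quoted in Section 2 is recovered. An embedding of $\mathrm{Clop}(U)$ into $\wp(\mathbb N)/Fin$ would give a continuous surjection $\mathbb N^*\to\beta U$, hence an isometric embedding of $C(\beta U)$, which is isometric to $\ell_\infty(\ell_\infty/c_0)$, into $C(\mathbb N^*)$, which is isometric to $\ell_\infty/c_0$. Corollary B forbids this.
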